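\title{Amenability of the algebra of approximable operators on the James spaces}

\begin{abstract}
We prove that the Banach algebra $\mathcal A(\mathfrak J_p)$ of approximable operators on the $p$-th James space is amenable for every $1<p<\infty$, and that it has a virtual diagonal of norm one. The diagonal is not an average over a group of isometries. It is the difference of two iterated limits, taken in opposite orders, and its norm is controlled by the fact that monotone resampling of a sequence does not increase its $p$-variation. The same method gives the amenability of $\mathcal A(\mathfrak J_p^*)$, and of $\mathcal A(X)$ for generalized James spaces and for sequence spaces with a shrinking basis on which resampling is bounded.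
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are complex. Let $\mathcal A$ be a Banach algebra. A \emph{Banach $\mathcal A$-bimodule} is a Banach space $\mathcal X$ that is an $\mathcal A$-bimodule such that, for some constant $c$, $\|a\cdot x\|\le c\|a\|\|x\|$ and $\|x\cdot a\|\le c\|a\|\|x\|$ for all $a\in\mathcal A$, $x\in\mathcal X$. The dual $\mathcal X^*$ is then a Banach $\mathcal A$-bimodule under $(a\cdot\lambda)(x)=\lambda(x\cdot a)$ and $(\lambda\cdot a)(x)=\lambda(a\cdot x)$. A \emph{continuous derivation} $D:\mathcal A\to\mathcal X$ is a bounded linear map with $D(ab)=D(a)\cdot b+a\cdot D(b)$, and it is \emph{inner} if it has the form $a\mapsto a\cdot x-x\cdot a$ for a fixed $x\in\mathcal X$. The algebra $\mathcal A$ is \emph{amenable} if for every Banach $\mathcal A$-bimodule $\mathcal X$ every continuous derivation $\mathcal A\to\mathcal X^*$ is inner. By a theorem of Johnson \cite{Johnson}, recalled in Section~\ref{sec:diagonals}, this is equivalent to the existence of a single element of $(\mathcal A\widehat\otimes\mathcal A)^{**}$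 with two algebraic properties, a \emph{virtual diagonal}.

For a Banach space $X$ let $\mathcal F(X)$ be the algebra of bounded finite-rank operators and let $\mathcal A(X)$, the algebra of \emph{approximable operators}, be its closure in the operator norm. If $P$ is a projection of rank $n$, the corner $P\mathcal A(X)P$ is a copy of the $n\times n$ matrices, and it has many diagonals. The difficulty is to choose them with norms that stay bounded as $n$ grows. So the amenability of $\mathcal A(X)$ is a question about the geometry of $X$.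

Let $c_{00}$ be the space of finitely supported sequences $g=(g(1),g(2),\dots)$. A \emph{chain} is a finite increasing sequence $i_1<\dots<i_m$ in $\mathbb N$ with $m\ge2$, and the numbers $g(i_k)-g(i_{k+1})$ are the \emph{jumps} of $g$ along it. For $1<p<\infty$, the \emph{James space} $\mathfrak J_p$ is the completion of $c_{00}$ in the $p$-variation norm
\[
\|g\|=\sup\Big\{\Big(\sum_{k=1}^{m-1}|g(i_k)-g(i_{k+1})|^p\Big)^{1/p}:\ i_1<\dots<i_m\text{ a chain}\Big\}.
\]
We write $e_i$ for the unit vectors, $e_i^*$ for the coordinate functionals, $s_t=e_1+\dots+e_t$, and $P_ng=(g(1),\dots,g(n),0,\dots)$. Chains with two points give $|g(i)-g(j)|\le\|g\|$, and, with $j$ beyond the support, $|g(i)|\le\|g\|$. Along any chain $s_t$ has at most one nonzero jump, so $\|s_t\|=1$.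

The question, posed in \cite{BG}, where it is unknown for every $p$, is this: \emph{for which $p\in(1,\infty)$, if any, is $\mathcal A(\mathfrak J_p)$ amenable?}

One might guess that there is no such $p$. On $\ell_p$, bounded diagonals come from averaging over sign changes and permutations of the coordinates (Example~\ref{ex:lp}). On $\mathfrak J_p$ sign changes are not uniformly bounded: $\|s_n\|=1$, while $\sum_{i\le n}(-1)^ie_i$ has $n-1$ jumps of modulus $2$ and hence norm at least $2(n-1)^{1/p}$. The known facts that accompany the question do not encourage optimism either: neither $\mathfrak J_p$ nor $\mathfrak J_p^*$ is isomorphic to a Hilbert space, $\mathfrak J_p^*$ has cotype $2$ for $p\ge2$, and $\mathcal A(\mathfrak J_p\oplus\mathfrak J_p^*)$ is not amenable for any $p\in[2,\infty)$. Nevertheless the answer is: for all $p$.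

\begin{theorem}\label{thm:james}
For every $1<p<\infty$ the algebra $\mathcal A(\mathfrak J_p)$ is amenable. It has a virtual diagonal of norm $1$, and no virtual diagonal has smaller norm.
\end{theorem}

\begin{theorem}\label{thm:dual}
For every $1<p<\infty$ the algebra $\mathcal A(\mathfrak J_p^*)$ is amenable.
\end{theorem}

Our proofs use none of the known facts above. Combining the two theorems with the last of them, we see that for $2\le p<\infty$ both $\mathcal A(\mathfrak J_p)$ and $\mathcal A(\mathfrak J_p^*)$ are amenable while $\mathcal A(\mathfrak J_p\oplus\mathfrak J_p^*)$ is not: amenability of $\mathcal A(\cdot)$ does not pass to the direct sum of $\mathfrak J_p$ and its dual.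

Two features of $\mathfrak J_p$ replace the missing symmetries. First, $e_x^*(s_t)$ equals $1$ for $x\le t$ and $0$ for $x>t$, so its two iterated limits differ. Section~\ref{sec:triangular} turns this into a candidate diagonal with the right algebraic properties. Second, the $p$-variation does not increase when a sequence is resampled along a nondecreasing map, and this bounds the norm of the candidate. Section~\ref{sec:resampling} isolates this property (Theorem~\ref{thm:resampling}), Section~\ref{sec:james} proves Theorem~\ref{thm:james} together with its extension to generalized James spaces (Theorem~\ref{thm:general}), and Section~\ref{sec:dual} treats the dual.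

\section{Virtual diagonals and splittings}\label{sec:diagonals}

\subsection*{Johnson's theorem}
Let $\mathcal A$ be a Banach algebra. The projective tensor product $\mathcal A\widehat\otimes\mathcal A$ is the completion of $\mathcal A\otimes\mathcal A$ in the norm $\|u\|=\inf\{\sum\|a_k\|\|b_k\|:u=\sum a_k\otimes b_k\}$. Its dual is, isometrically, the space of bounded bilinear forms $\Psi$ on $\mathcal A\times\mathcal A$. It is a Banach bimodule under $A\cdot(a\otimes b)=Aa\otimes b$ and $(a\otimes b)\cdot A=a\otimes bA$, and the product map $\pi(a\otimes b)=ab$ is a contraction into $\mathcal A$. Dualizing twice, we get for $M\in(\mathcal A\widehat\otimes\mathcal A)^{**}$, $A\in\mathcal A$ and $\lambda\in\mathcal A^*$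
\begin{gather}
(A\cdot M)(\Psi)=M\big((a,b)\mapsto\Psi(Aa,b)\big),\qquad (M\cdot A)(\Psi)=M\big((a,b)\mapsto\Psi(a,bA)\big),\label{eq:actions}\\
\pi^{**}(M)(\lambda)=M\big((a,b)\mapsto\lambda(ab)\big),\qquad \big(\pi^{**}(M)\cdot A\big)(\lambda)=M\big((a,b)\mapsto\lambda(abA)\big).\label{eq:product}
\end{gather}
A \emph{virtual diagonal} is an $M\in(\mathcal A\widehat\otimes\mathcal A)^{**}$ with $A\cdot M=M\cdot A$ and $\pi^{**}(M)\cdot A=A$ for all $A\in\mathcal A$.

\begin{theorem}[Johnson \cite{Johnson}]\label{thm:johnson}
A Banach algebra is amenable if and only if it has a virtual diagonal.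
\end{theorem}

If $\mathcal A\ne0$, every virtual diagonal satisfies
\begin{equation}\label{eq:lower}
\|M\|\ge1,
\end{equation}
because $\|A\|=\|\pi^{**}(M)\cdot A\|\le\|M\|\|A\|$.

\subsection*{Limits along an ultrafilter}
Fix a free ultrafilter $\mathcal U$ on $\mathbb N$. Every bounded scalar sequence $(z_n)$ has a limit along $\mathcal U$, and the symbol $\lim_n z_n$ always denotes this limit. We use only three properties: it is linear; it agrees with the ordinary limit when that exists; and $|\lim_nz_n|\le c$ if $|z_n|\le c$ for all but finitely many $n$. In particular, sequences that agree from some point on have the same limit. In an iterated limit $\lim_x\lim_tG(x,t)$ of a bounded function the inner limit is taken first.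

\subsection*{Splittings}
From now on $\mathcal A=\mathcal A(X)$. For $w\in X$ and $v\in X^*$ let $w\odot v$ be the operator $z\mapsto v(z)w$; the symbol $\otimes$ is kept for tensors of operators. For $A\in\mathcal B(X)$, $\xi\in X$, $\eta\in X^*$,
\begin{equation}\label{eq:rankone}
A(w\odot v)=Aw\odot v,\qquad(w\odot v)A=w\odot A^*v,\qquad(w\odot\eta)(\xi\odot v)=\eta(\xi)\,w\odot v .
\end{equation}
If $\sum_iw_i\odot v_i=0$ with the $w_i$ linearly independent, then all $v_i$ vanish. Hence $\mathcal F(X)$ is the algebraic tensor product of $X$ and $X^*$, and a bilinear map on $X\times X^*$ defines a linear map on $\mathcal F(X)$. An example is the trace, $\operatorname{tr}(w\odot v)=v(w)$; the trace of a finite-rank projection is its rank.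

\begin{definition}
A \emph{splitting} is a linear map $m:\mathcal F(X)\to(\mathcal A\widehat\otimes\mathcal A)^{**}$, not assumed bounded, such that for all $T\in\mathcal F(X)$ and $A\in\mathcal A$
\[
\pi^{**}(m(T))=T,\qquad A\cdot m(T)=m(AT),\qquad m(T)\cdot A=m(TA).
\]
\end{definition}

If $m$ is a splitting and $AP=PA$, then $A\cdot m(P)=m(P)\cdot A$. So $m(P)$ behaves like a diagonal for all operators that commute with $P$, and a virtual diagonal should be a limit of such elements as $P$ increases to the identity.

\begin{lemma}\label{lem:limit}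
Let $P_n$ be finite-rank projections on $X$ with $P_nP_k=P_kP_n=P_{\min(k,n)}$, and suppose that $P_nw\to w$ for all $w\in X$ and $P_n^*v\to v$ for all $v\in X^*$, in norm. Suppose that for each $n$ there is a splitting $m_n$ with $\|m_n(P_n)\|\le K$. Then $\mathcal A(X)$ has a virtual diagonal of norm at most $K$, and it is amenable.
\end{lemma}

\begin{proof}
Put $M_n=m_n(P_n)$ and $M(\Psi)=\lim_nM_n(\Psi)$. Then $M$ is linear and $\|M\|\le K$. The projections $P_n$ are uniformly bounded by the uniform boundedness principle. For $A=w\odot v$ we have $P_nA=P_nw\odot v\to A$ and $P_nAP_n=P_nw\odot P_n^*v\to A$ in norm. By linearity and density, $P_nA\to A$ and $P_nAP_n\to A$ for every $A\in\mathcal A$.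

Let $A=P_kAP_k$. For $n\ge k$ we have $AP_n=A=P_nA$, so $A\cdot M_n=m_n(A)=M_n\cdot A$. By \eqref{eq:actions}, $(A\cdot M)(\Psi)=\lim_n(A\cdot M_n)(\Psi)=\lim_n(M_n\cdot A)(\Psi)=(M\cdot A)(\Psi)$. Such operators $A$ are dense in $\mathcal A$, and both sides are norm continuous in $A$, so $A\cdot M=M\cdot A$ for all $A\in\mathcal A$. Finally, by \eqref{eq:product} and $\pi^{**}(M_n)=P_n$, we have $(\pi^{**}(M)\cdot A)(\lambda)=\lim_n\lambda(P_nA)=\lambda(A)$. Theorem~\ref{thm:johnson} gives amenability.
\end{proof}

Splittings are easy to find. Choose $\xi\in X$, $\eta\in X^*$ with $\eta(\xi)=1$ and put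
\[
\rho_{\xi,\eta}(w\odot v)=(w\odot\eta)\otimes(\xi\odot v).
\]
By \eqref{eq:rankone} this is a splitting: $A$ acts only on the outer factors $w$ and $v$, and the inner pair $\eta,\xi$ is the same for every term. But its values on projections are large. The form $\Psi(a,b)=\eta(ba\xi)$ has norm at most $\|\xi\|\|\eta\|$ and satisfies $\Psi(w\odot\eta,\xi\odot v)=v(w)$, so
\[
\|\rho_{\xi,\eta}(P)\|\ge\frac{\operatorname{rank}P}{\|\xi\|\|\eta\|}
\]
for every finite-rank projection $P$. The whole problem is to find splittings that defeat this trace bound. An average of splittings is a splitting, and on $\ell_p$ that is enough.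

\begin{example}\label{ex:lp}
Let $X=\ell_p$, $1<p<\infty$, and $m_n=\frac1n\sum_{k\le n}\rho_{e_k,e_k^*}$, so that $m_n(P_n)=\frac1n\sum_{i,k\le n}(e_i\odot e_k^*)\otimes(e_k\odot e_i^*)$. For signs $\epsilon\in\{\pm1\}^n$ and a cyclic permutation $\tau$ of $\{1,\dots,n\}$, the operators $a=\sum_k\epsilon_k\,e_{\tau(k)}\odot e_k^*$ and $b=\sum_l\epsilon_l\,e_l\odot e_{\tau(l)}^*$ are contractions. Averaging $a\otimes b$ over $\epsilon$ removes the terms with $k\ne l$, and averaging over the $n$ powers $\tau$ of an $n$-cycle then gives $m_n(P_n)$. So $\|m_n(P_n)\|\le1$, and Lemma~\ref{lem:limit} applies with $K=1$.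
\end{example}

In this example $m_n(P_n)$ is an average of elementary tensors $a\otimes b$ of contractions, and the signs cancel the unwanted terms. On $\mathfrak J_p$ we shall write $m(P_n)$ as a \emph{limit} of such tensors, and the order of the limits will cancel the unwanted terms.

\section{Triangular systems}\label{sec:triangular}

\begin{definition}
A \emph{triangular system} on $X$ is a pair of bounded sequences $(\xi_t)$ in $X$ and $(\eta_x)$ in $X^*$ with $\eta_x(\xi_t)=1$ for $x\le t$ and $\eta_x(\xi_t)=0$ for $x>t$.
\end{definition}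

On $\mathfrak J_p$ the pair $\xi_t=s_t$, $\eta_x=e_x^*$ is a triangular system. A reflexive space has none. Indeed, $\eta(z)=\lim_x\eta_x(z)$ defines $\eta\in X^*$ with $\eta(\xi_t)=0$ for all $t$; and if $X$ is reflexive, there is $\xi\in X$ with $v(\xi)=\lim_tv(\xi_t)$ for all $v\in X^*$. Then $\eta(\xi)=\lim_t\eta(\xi_t)=0$, but $\eta_x(\xi)=1$ for all $x$, so $\eta(\xi)=1$. Thus the method below needs a nonreflexive space.

Fix a triangular system. We let the inner pair of $\rho_{\xi,\eta}$ run along the system and pass to the limit in the two possible orders: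
\[
m^+(w\odot v)(\Psi)=\lim_x\lim_t\Psi(w\odot\eta_x,\xi_t\odot v),\qquad m^-(w\odot v)(\Psi)=\lim_t\lim_x\Psi(w\odot\eta_x,\xi_t\odot v).
\]
Both expressions are linear in $\Psi$, bounded by $\|\Psi\|\|w\|\|v\|\sup_x\|\eta_x\|\sup_t\|\xi_t\|$, and bilinear in $(w,v)$. So they define linear maps $m^\pm:\mathcal F(X)\to(\mathcal A\widehat\otimes\mathcal A)^{**}$. Put $m=m^+-m^-$.

\begin{lemma}\label{lem:splitting}
The map $m$ is a splitting.
\end{lemma}

\begin{proof}
It suffices to take $T=w\odot v$. By \eqref{eq:actions} and \eqref{eq:rankone},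
\[
(A\cdot m^+(T))(\Psi)=\lim_x\lim_t\Psi(Aw\odot\eta_x,\xi_t\odot v)=m^+(AT)(\Psi),
\]
\[
(m^+(T)\cdot A)(\Psi)=\lim_x\lim_t\Psi(w\odot\eta_x,\xi_t\odot A^*v)=m^+(TA)(\Psi),
\]
and the same lines hold for $m^-$ with the limits exchanged. For $\lambda\in\mathcal A^*$ we have $\lambda\big((w\odot\eta_x)(\xi_t\odot v)\big)=\eta_x(\xi_t)\lambda(T)$. Since $\lim_x\lim_t\eta_x(\xi_t)=1$ and $\lim_t\lim_x\eta_x(\xi_t)=0$, \eqref{eq:product} gives $\pi^{**}(m^+(T))=T$ and $\pi^{**}(m^-(T))=0$.
\end{proof}

The proof shows that $m^+$ is already a splitting. We subtract $m^-$ because $m^+$ still obeys a trace bound. Let $\Psi_0(a,b)=\lim_s\eta_1(ba\xi_s)$. Then $\Psi_0(w\odot\eta_x,\xi_t\odot v)=\eta_1(\xi_t)\,v(w)\lim_s\eta_x(\xi_s)=v(w)$ for all $x,t$, so $m^+(T)(\Psi_0)=m^-(T)(\Psi_0)=\operatorname{tr}T$. On $\mathfrak J_p$, where $\|\Psi_0\|\le1$, both $m^+(P_n)$ and $m^-(P_n)$ have norm at least $n$. The difference $m(P_n)$ vanishes on $\Psi_0$, and we shall see that it has norm at most $1$.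

\subsection*{Ranks one and two in the James space}
Let $X=\mathfrak J_p$, $\xi_t=s_t$, $\eta_x=e_x^*$, and fix $\Psi$.

For $P_1=e_1\odot e_1^*$ put $G(x,t)=\Psi(e_1\odot e_x^*,s_t\odot e_1^*)$. The difference of two iterated limits becomes a single iterated limit if we give the variable $x$ a second copy $y$, placed after $t$:
\[
m(P_1)(\Psi)=\lim_x\lim_t\lim_y\big[G(x,t)-G(y,t)\big]=\lim_x\lim_t\lim_y\Psi\big(e_1\odot(e_x^*-e_y^*),\,s_t\odot e_1^*\big).
\]
Both operators on the right have norm at most $1$, so $\|m(P_1)\|\le1$.

For $P_2$ the triangle inequality would lose a factor that grows with the rank, so we look for one elementary tensor that carries all terms. Put $v_1=e_1^*-e_2^*$ and $v_2=e_2^*$, so that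
\[
P_2=e_1\odot v_1+e_1\odot v_2+e_2\odot v_2 .
\]
For $x_1<t_1<x_2<t_2<y$ let
\[
a=e_1\odot(e_{x_1}^*-e_y^*)+e_2\odot(e_{x_2}^*-e_y^*),\qquad b=s_{t_1}\odot v_1+s_{t_2}\odot v_2 .
\]
Here $ag=(g(x_1)-g(y),\,g(x_2)-g(y),\,0,\dots)$. Along any chain, its nonzero jumps are jumps of $g$ along a subchain of $x_1<x_2<y$, so $\|a\|\le1$. The sequence $bg$ equals $g(1)$ on $[1,t_1]$, $g(2)$ on $(t_1,t_2]$, and $0$ afterwards. Along any chain, its nonzero jumps are jumps of $g$ along a subchain of $1<2<N$, where $N>2$ lies beyond the support of $g$, so $\|b\|\le1$. Now expand. With $G_{ij}(x,t)=\Psi(e_i\odot e_x^*,s_t\odot v_j)$,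
\[
\Psi(a,b)=\sum_{i,j=1}^2\big[G_{ij}(x_i,t_j)-G_{ij}(y,t_j)\big].
\]
Apply $\lim_{x_1}\lim_{t_1}\lim_{x_2}\lim_{t_2}\lim_y$, and write $\alpha_{ij}=\lim_x\lim_tG_{ij}$, $\beta_{ij}=\lim_t\lim_xG_{ij}$. Each term depends on two variables only, and its limit is determined by their order:
\[
\begin{array}{c|cccc}
(i,j)&(1,1)&(1,2)&(2,2)&(2,1)\\ \hline
G_{ij}(x_i,t_j)&\alpha_{11}&\alpha_{12}&\alpha_{22}&\beta_{21}\\
G_{ij}(y,t_j)&\beta_{11}&\beta_{12}&\beta_{22}&\beta_{21}
\end{array}
\]
The unwanted pair $(2,1)$ cancels, and the other three contribute $m(e_i\odot v_j)(\Psi)$. The limit is $m(P_2)(\Psi)$, so $\|m(P_2)\|\le1$.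

\subsection*{The norm estimate}
The general case is the same computation. The limit keeps exactly the pairs $i\le j$, so we write $P$ in triangular form $P=\sum_{i\le j}w_i\odot v_j$. This is no restriction: if $P=\sum_{i\le n}w_i\odot\phi_i$, take $v_j=\phi_j-\phi_{j+1}$ for $j<n$ and $v_n=\phi_n$; then $\sum_{j\ge i}v_j=\phi_i$.

\begin{lemma}\label{lem:norm}
Let $(\xi_t),(\eta_x)$ be a triangular system on $X$ with splitting $m$, and let $P=\sum_{1\le i\le j\le n}w_i\odot v_j$ with $w_i\in X$, $v_j\in X^*$. For $\omega=(x_1<t_1<x_2<t_2<\dots<x_n<t_n<y)$ in $\mathbb N$ put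
\[
a_\omega=\sum_{i=1}^nw_i\odot(\eta_{x_i}-\eta_y),\qquad b_\omega=\sum_{j=1}^n\xi_{t_j}\odot v_j .
\]
If $\|a_\omega\|\|b_\omega\|\le K$ for all such $\omega$, then $\|m(P)\|\le K$.
\end{lemma}

\begin{proof}
Fix $\Psi$ and put $G_{ij}(x,t)=\Psi(w_i\odot\eta_x,\xi_t\odot v_j)$, a bounded function on $\mathbb N^2$. Define on all of $\mathbb N^{2n+1}$ the bounded function
\[
F(x_1,t_1,\dots,x_n,t_n,y)=\sum_{i,j=1}^n\big[G_{ij}(x_i,t_j)-G_{ij}(y,t_j)\big].
\]
On increasing tuples $F(\omega)=\Psi(a_\omega,b_\omega)$, so $|F(\omega)|\le K\|\Psi\|$ there. Let $\Lambda=\lim_{x_1}\lim_{t_1}\cdots\lim_{x_n}\lim_{t_n}\lim_yF$.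

We claim $|\Lambda|\le K\|\Psi\|$. For fixed $x_1<\dots<t_n$ the bound holds for all $y>t_n$, so it holds for $\lim_yF$. For fixed $x_1<\dots<x_n$ this last bound holds for all $t_n>x_n$, so it holds for $\lim_{t_n}\lim_yF$. Removing the variables one at a time gives the claim.

To evaluate $\Lambda$, use linearity and note that a limit in a variable on which a term does not depend leaves the term unchanged. If $i\le j$, then $x_i$ comes before $t_j$, and $G_{ij}(x_i,t_j)$ contributes $m^+(w_i\odot v_j)(\Psi)$. If $i>j$, then $t_j$ comes before $x_i$, and it contributes $m^-(w_i\odot v_j)(\Psi)$. Since $t_j$ always comes before $y$, the term $G_{ij}(y,t_j)$ contributes $m^-(w_i\odot v_j)(\Psi)$ for all $i,j$. Hence $\Lambda=\sum_{i\le j}m(w_i\odot v_j)(\Psi)=m(P)(\Psi)$.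
\end{proof}

\begin{remark}
By \eqref{eq:rankone}, $a_\omega b_\omega=P$ for every $\omega$, since $x_i\le t_j$ exactly when $i\le j$, and $y>t_j$. This would hold without the term $\eta_y$ as well. But without it the limit would be $m(P)+m^-\big(\sum_iw_i\odot\sum_jv_j\big)$, and the rank-one operator in the second term has no reason to commute with the operators that commute with $P$. The variable $y$ removes this term.
\end{remark}

\section{Sequence spaces with bounded resampling}\label{sec:resampling}

We now identify $a_\omega$ and $b_\omega$ when $X$ is a completion of $c_{00}$, $\xi_t=s_t$, $\eta_x=e_x^*$ and $P=P_n=\sum_{i\le n}e_i\odot e_i^*$. The triangular form has $w_i=e_i$, $v_j=e_j^*-e_{j+1}^*$ for $j<n$, and $v_n=e_n^*$. The $k$-th entry of $b_\omega g=\sum_jv_j(g)s_{t_j}$ is the sum of $v_j(g)$ over all $j\le n$ with $t_j\ge k$, which telescopes. Thus, for $g\in c_{00}$,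
\begin{equation}\label{eq:ab}
(a_\omega g)(i)=\begin{cases}g(x_i)-g(y),&i\le n,\\0,&i>n,\end{cases}\qquad(b_\omega g)(k)=\begin{cases}g(\min\{j:t_j\ge k\}),&k\le t_n,\\0,&k>t_n.\end{cases}
\end{equation}
The operator $b_\omega$ stretches the first $n$ entries into a step function, and $a_\omega$ samples a sequence at $x_1,\dots,x_n$ relative to its value at $y$; see Figure~\ref{fig:steps}. Both are built from compositions with nondecreasing maps, which suggests the following condition.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2]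
\draw[->] (0,0)--(8,0) node[right]{$k$};
\draw[very thick] (0,1.6)--(2,1.6) (2,0.7)--(4.2,0.7) (4.2,1.2)--(6.2,1.2) (6.2,0)--(7.7,0);
\draw[dotted] (2,0)--(2,1.6) (4.2,0)--(4.2,1.2) (6.2,0)--(6.2,1.2);
\fill (0.9,1.6) circle (2pt) node[above]{$g(1)$};
\fill (3,0.7) circle (2pt) node[above]{$g(2)$};
\fill (5.1,1.2) circle (2pt) node[above]{$g(3)$};
\fill (7.1,0) circle (2pt) node[above]{$0$};
\node[below] at (0.9,0){$x_1$}; \node[below] at (2,0){$t_1$};
\node[below] at (3,0){$x_2$}; \node[below] at (4.2,0){$t_2$};
\node[below] at (5.1,0){$x_3$}; \node[below] at (6.2,0){$t_3$};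
\node[below] at (7.1,0){$y$};
\end{tikzpicture}
\caption{The factorization $P_3=a_\omega b_\omega$ for $\omega=(x_1<t_1<x_2<t_2<x_3<t_3<y)$. The sequence $b_\omega g$ is the step function with values $g(1),g(2),g(3),0$ and steps ending at $t_1,t_2,t_3$. The operator $a_\omega$ reads the values at $x_1,x_2,x_3$ and subtracts the value at $y$.}\label{fig:steps}
\end{figure}

Call $\sigma:\mathbb N\to\mathbb N\cup\{\infty\}$ \emph{admissible} if it is nondecreasing and $\{k:\sigma(k)\le j\}$ is finite for every $j\in\mathbb N$. With the convention $g(\infty)=0$, the second condition ensures that $g\circ\sigma\in c_{00}$ for $g\in c_{00}$. A norm on $c_{00}$ satisfies the \emph{resampling condition} with constant $K$ if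
\begin{equation}\tag{R}\label{eq:R}
\|g\circ\sigma\|\le K\|g\|\qquad(g\in c_{00},\ \sigma\text{ admissible}).
\end{equation}
Recall that $(e_n)$ is a \emph{basis} of $X$ if every vector has a unique norm convergent expansion in the $e_n$; the partial-sum projections $P_n$ are then uniformly bounded. The basis is \emph{shrinking} if $P_n^*\phi\to\phi$ in norm for every $\phi\in X^*$.

\begin{proposition}\label{prop:R}
Let $X$ be the completion of $c_{00}$ in a norm satisfying \eqref{eq:R}.
\begin{enumerate}
\item[(i)] $\|P_n\|\le K$, $\|e_x^*\|\le K/\|e_1\|$, $\|s_t\|\le K\|e_1\|$, and $(e_n)$ is a basis of $X$.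
\item[(ii)] The operators \eqref{eq:ab} satisfy $\|b_\omega\|\le K$ and $\|a_\omega\|\le K+K^2$.
\item[(iii)] If the basis is shrinking, $\mathcal A(X)$ has a virtual diagonal of norm at most $K\kappa$, where $\kappa$ is the supremum of $\|a_\omega\|$ over all $n$ and $\omega$.
\end{enumerate}
\end{proposition}

\begin{proof}
A nondecreasing $\sigma$ that equals $\infty$ from some point on is admissible; we describe such maps by listing their finite values.

(i) We have $P_ng=g\circ\sigma$ for $\sigma=(1,2,\dots,n,\infty,\dots)$, $g(x)e_1=g\circ\sigma$ for $\sigma=(x,\infty,\dots)$, and $s_t=e_1\circ\sigma$ for $\sigma=(1,\dots,1,\infty,\dots)$ with $t$ ones. This gives the three bounds. So $P_n$ and $e_i^*$ extend to $X$, with $P_nz=\sum_{i\le n}e_i^*(z)e_i$, and $P_nz\to z$ because this holds on the dense subspace $c_{00}$ and the $P_n$ are uniformly bounded. Applying $e_i^*$ shows that expansions are unique.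

(ii) By \eqref{eq:ab}, $b_\omega g=g\circ\sigma$ with $\sigma(k)=\min\{j:t_j\ge k\}$ for $k\le t_n$ and $\sigma(k)=\infty$ for $k>t_n$. Also $a_\omega g=g\circ\sigma-g(y)s_n$ with $\sigma=(x_1,\dots,x_n,\infty,\dots)$, and $|g(y)|\|s_n\|\le K^2\|g\|$ by (i).

(iii) By (i), $(s_t),(e_x^*)$ is a triangular system. Its splitting $m$ (Lemma~\ref{lem:splitting}) satisfies $\|m(P_n)\|\le K\kappa$ by Lemma~\ref{lem:norm}. Apply Lemma~\ref{lem:limit}; the shrinking property is its hypothesis on $P_n^*$.
\end{proof}

Parts (i)--(iii) together give the first general result.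

\begin{theorem}\label{thm:resampling}
Let $X$ be the completion of $c_{00}$ in a norm satisfying \eqref{eq:R}. Then $(e_n)$ is a basis of $X$. If this basis is shrinking, then $\mathcal A(X)$ is amenable, with a virtual diagonal of norm at most $K^2(1+K)$.
\end{theorem}

To verify that a basis is shrinking we use a standard gliding hump argument. Nonzero finitely supported vectors $u_1,u_2,\dots$ are \emph{successive blocks} if the support of each $u_l$ lies entirely to the left of the support of $u_{l+1}$.

\begin{lemma}\label{lem:shrinking}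
Let $(e_n)$ be a basis of $X$. Suppose there are numbers $\gamma_L$ with $\gamma_L/L\to0$ such that $\|u_1+\dots+u_L\|\le\gamma_L$ for all $L$ and all successive blocks $u_1,\dots,u_L$ of norm at most $1$. Then the basis is shrinking.
\end{lemma}

\begin{proof}
Let $c=\sup_n\|P_n\|$, and suppose $P_n^*\phi\not\to\phi$. Then there are $\delta>0$ and an infinite set $N\subset\mathbb N$ with $\|\phi\circ(I-P_n)\|>\delta$ for $n\in N$. For each $n\in N$ there is, by density, a finitely supported $u$ with $\|u\|\le1$ and $|\phi((I-P_n)u)|>\delta$. A unimodular multiple of $(I-P_n)u/(1+c)$ is a finitely supported vector of norm at most $1$, supported in $(n,\infty)$, on which $\phi$ takes a real value at least $\varepsilon=\delta/(1+c)$. Choosing each new $n\in N$ beyond the support of the previous vector, we obtain successive blocks $u_1,u_2,\dots$ with $\|u_l\|\le1$ and $\phi(u_l)\ge\varepsilon$. Then $L\varepsilon\le\phi(u_1+\dots+u_L)\le\|\phi\|\gamma_L$ for all $L$, a contradiction.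
\end{proof}

\section{James spaces}\label{sec:james}

The norm of $\mathfrak J_p$ measures the vector of jumps in $\ell_p$. The proof uses so little of $\ell_p$ that we may measure the jumps in a more general space $S$ at no cost; the reader may keep $S=\ell_p$ in mind. A basis $(f_n)$ of $S$ is \emph{$1$-unconditional} if multiplying the coefficients of a vector by scalars of modulus at most $1$ does not increase its norm, and \emph{$1$-spreading} if $\|\sum c_nf_{k_n}\|=\|\sum c_nf_n\|$ whenever $k_1<k_2<\cdots$.

\begin{theorem}\label{thm:general}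
Let $S$ be a Banach space with a $1$-unconditional, $1$-spreading basis $(f_n)$. Suppose there are $C$ and $r>1$ with
\begin{equation}\label{eq:upper}
\|z_1+\dots+z_L\|\le CL^{1/r}\max_l\|z_l\|
\end{equation}
for all $L$ and all disjointly supported, finitely supported $z_1,\dots,z_L\in S$. Let $\mathfrak J(S)$ be the completion of $c_{00}$ in the norm
\[
\|g\|=\sup\Big\{\Big\|\sum_{k=1}^{m-1}\big(g(i_k)-g(i_{k+1})\big)f_k\Big\|_S:\ i_1<\dots<i_m\text{ a chain}\Big\}.
\]
Then $\mathcal A(\mathfrak J(S))$ is amenable, with a virtual diagonal of norm $1$.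
\end{theorem}

The unit vector basis of $S=\ell_p$ satisfies the hypotheses with $C=1$ and $r=p$, since $\|z_1+\dots+z_L\|^p=\sum_l\|z_l\|^p$, and $\mathfrak J(\ell_p)=\mathfrak J_p$. So Theorem~\ref{thm:james} follows from Theorem~\ref{thm:general} and \eqref{eq:lower}.

It is convenient to measure arbitrary sequences. For $g:\mathbb N\to\mathbb C$ and a set $I\subset\mathbb N$ with at least two points, let $V(g;I)\in[0,\infty]$ be the supremum above taken over chains contained in $I$, and let $V(g)=V(g;\mathbb N)$. The sum inside the norm is the \emph{jump vector} of $g$ along the chain. By spreading, $\|f_k\|=\|f_1\|$ for all $k$. On $c_{00}$, $V$ is a supremum of seminorms; it is finite because $e_i$ has at most two nonzero jumps, so $V(e_i)\le2\|f_1\|$; and the chain $i<j$ with $j$ beyond the support gives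
\begin{equation}\label{eq:coord}
\|f_1\|\,|g(i)|\le V(g)\qquad(g\in c_{00}).
\end{equation}
So $V$ is a norm on $c_{00}$. Let $\mathbf 1$ be the constant sequence $1$.

\begin{lemma}\label{lem:variation}
Let $g:\mathbb N\to\mathbb C$, let $\tau:\mathbb N\to\mathbb N$ be nondecreasing with values in $I$, and let $c\in\mathbb C$. Then $V(g\circ\tau-c\mathbf 1)\le V(g;I)\le V(g)$.
\end{lemma}

\begin{proof}
Subtracting a constant changes no jump, so let $c=0$. Take a chain $i_1<\dots<i_m$ and let $j_1<\dots<j_q$ be the distinct values among $\tau(i_1)\le\dots\le\tau(i_m)$. If $q=1$, the jump vector of $g\circ\tau$ is $0$. Otherwise let $k_1<\dots<k_{q-1}$ be the indices $k$ with $\tau(i_k)<\tau(i_{k+1})$. All other jumps vanish, and the jump vector is $\sum_{l<q}(g(j_l)-g(j_{l+1}))f_{k_l}$. By spreading its norm is that of the jump vector of $g$ along the chain $j_1<\dots<j_q$ in $I$.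
\end{proof}

\begin{lemma}\label{lem:contractions}
The norm of $\mathfrak J(S)$ satisfies \eqref{eq:R} with $K=1$, and $\|a_\omega\|\le1$ for all $n$ and $\omega$.
\end{lemma}

\begin{proof}
Let $g\in c_{00}$ and let $\sigma$ be admissible. If $\sigma$ takes the value $\infty$, it takes only finitely many finite values; replace $\infty$ by an integer larger than these and beyond the support of $g$. This gives a nondecreasing $\tau:\mathbb N\to\mathbb N$ with $g\circ\sigma=g\circ\tau$, and Lemma~\ref{lem:variation} yields \eqref{eq:R}. Next, $a_\omega g=g\circ\tau-g(y)\mathbf 1$ for $\tau=(x_1,\dots,x_n,y,y,\dots)$, so $\|a_\omega g\|\le\|g\|$ by the same lemma.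
\end{proof}

Condition \eqref{eq:R} alone would give $\|a_\omega\|\le2$. The constant $1$ comes from the invariance of $V$ under constants, which absorbs the term $g(y)$.

It remains to show that the basis is shrinking. A chain that passes through a sum of blocks has jumps inside a block, which the block controls, and jumps that enter or leave a block, of which each block sees at most two.

\begin{lemma}\label{lem:blocks}
If $u_1,\dots,u_L$ are successive blocks of norm at most $1$ in $\mathfrak J(S)$, then $\|u_1+\dots+u_L\|\le3CL^{1/r}$. Hence the basis $(e_n)$ of $\mathfrak J(S)$ is shrinking.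
\end{lemma}

\begin{proof}
Let $I_l$ be the smallest interval containing the support of $u_l$, and let $g=u_1+\dots+u_L$. The $I_l$ are disjoint, $g=u_l$ on $I_l$, and $g=0$ outside $\bigcup_lI_l$. Fix a chain $i_1<\dots<i_m$. Let $N_l$ be the set of $k<m$ with $i_k,i_{k+1}\in I_l$, and let $N'$ be the set of the remaining $k<m$. The jump vector of $g$ is
\[
\sum_{l=1}^Lz_l+\sum_{k\in N'}g(i_k)f_k-\sum_{k\in N'}g(i_{k+1})f_k,\qquad z_l=\sum_{k\in N_l}\big(u_l(i_k)-u_l(i_{k+1})\big)f_k .
\]
We bound each of the three sums by $CL^{1/r}$.

The chain points in $I_l$ are consecutive. If there are at least two, they form a chain, and by spreading $\|z_l\|$ is the norm of the jump vector of $u_l$ along it; otherwise $z_l=0$. So $\|z_l\|\le1$. The $z_l$ are disjointly supported, and \eqref{eq:upper} applies.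

If $k\in N'$ and $g(i_k)\ne0$, then $i_k\in I_l$ for some $l$ and $i_{k+1}\notin I_l$, so $i_k$ is the last chain point in $I_l$. Hence the second sum has at most $L$ nonzero terms. They are disjointly supported and have norm $|u_l(i_k)|\|f_1\|\le1$ by \eqref{eq:coord}, so \eqref{eq:upper} applies. In the third sum, a nonzero term forces $i_{k+1}$ to be the first chain point in some $I_l$, and the same bound follows.

Since $r>1$, we have $3CL^{1/r}/L\to0$, and Lemma~\ref{lem:shrinking} applies; $(e_n)$ is a basis by Lemma~\ref{lem:contractions} and Proposition~\ref{prop:R}(i).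
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:general} and~\ref{thm:james}]
By Lemmas~\ref{lem:contractions} and~\ref{lem:blocks}, Proposition~\ref{prop:R}(iii) applies with $K=1$ and $\kappa\le1$. It gives a virtual diagonal of norm at most $1$. By \eqref{eq:lower} every virtual diagonal has norm at least $1$, and Theorem~\ref{thm:johnson} gives amenability.
\end{proof}

\begin{remark}
Spreading is used to delete zero jumps and to relocate jump vectors, and \eqref{eq:upper} is used only in Lemma~\ref{lem:blocks}; the argument as arranged here does not call on unconditionality. In particular, $p>1$ enters only through the shrinking property. For $S=\ell_1$, Lemma~\ref{lem:contractions} still holds, but $\phi(g)=\sum_k(g(2k)-g(2k+1))$ has norm at most $1$, while $\phi(e_{2k})=1$ and $\|e_{2k}\|=2$. Testing on $e_{2k}$ with $2k>n$ shows that $\|\phi-P_n^*\phi\|\ge\frac12$, and that $e_1\odot\phi$ has distance at least $\frac12$ from $P_n\mathcal AP_n$, for all $n$. So the density step in Lemma~\ref{lem:limit} fails for these projections.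
\end{remark}

\section{The dual of the James space}\label{sec:dual}

We want to apply Theorem~\ref{thm:resampling} to $\mathfrak J_p^*$. The basis $(e_n^*)$ is unsuitable: \eqref{eq:R} forces the sums of the first $t$ basis vectors to be bounded, while $(e_1^*+\dots+e_t^*)(s_t)=t$. The differences
\[
d_j=e_j^*-e_{j+1}^*
\]
have bounded partial sums $e_1^*-e_{t+1}^*$. They satisfy $d_j(s_k)=\delta_{jk}$, so they are linearly independent. Let $H$ be their closed span in $\mathfrak J_p^*$. It is the completion of $c_{00}$ in the norm $\|\mu\|_H=\|\sum_j\mu(j)d_j\|_{\mathfrak J_p^*}$, with the $d_j$ as unit vectors. We show that Theorem~\ref{thm:resampling} applies to $H$, and then that $H$, which has codimension one, is isomorphic to $\mathfrak J_p^*$. Throughout, $S=\ell_p$ and $V(g;I)$ is the $p$-variation of $g$ on $I$.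

\begin{lemma}\label{lem:HR}
The norm $\|\cdot\|_H$ satisfies \eqref{eq:R} with $K=1$.
\end{lemma}

\begin{proof}
Let $\mu$ be supported in $[1,n]$, let $\phi=\sum_{j\le n}\mu(j)d_j$, and let $\sigma$ be admissible. Put $k_j=\min\{k:\sigma(k)\ge j\}$ for $1\le j\le n+1$; the minimum exists by admissibility, and $k_1\le\dots\le k_{n+1}$. Since $\sigma$ is nondecreasing, $\{k:\sigma(k)=j\}=[k_j,k_{j+1})$ for $j\le n$, and this interval may be empty. For $g\in c_{00}$, telescoping over each interval gives
\[
\sum_k\mu(\sigma(k))\,d_k(g)=\sum_{j\le n}\mu(j)\big(g(k_j)-g(k_{j+1})\big).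
\]
Let $h=g\circ\tau-g(k_{n+1})\mathbf 1$ with $\tau=(k_1,\dots,k_n,k_{n+1},k_{n+1},\dots)$. Then $h\in c_{00}$, $d_j(h)=g(k_j)-g(k_{j+1})$ for $j\le n$, and $\|h\|\le\|g\|$ by Lemma~\ref{lem:variation}. So the right side equals $\phi(h)$ and has modulus at most $\|\phi\|\|g\|$. Taking the supremum over $\|g\|\le1$ gives $\|\mu\circ\sigma\|_H\le\|\mu\|_H$.
\end{proof}

\begin{lemma}\label{lem:Hshrinking}
If $v_1,\dots,v_L$ are successive blocks of norm at most $1$ with respect to the basis $(d_j)$ of $H$, then $\|v_1+\dots+v_L\|\le L^{1-1/p}$. Hence this basis is shrinking.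
\end{lemma}

\begin{proof}
Let $v_l\in\operatorname{span}\{d_j:p_l\le j\le q_l\}$ with $q_l<p_{l+1}$. Then $v_l(g)$ depends only on the jumps of $g$ in the interval $I_l=[p_l,q_l+1]$. Fix $g\in c_{00}$ with $\|g\|\le1$ and put $\beta_l=V(g;I_l)$.

Let $\tau_l(j)=\min(\max(j,p_l),q_l+1)$ and $g_l=g\circ\tau_l-g(q_l+1)\mathbf 1\in c_{00}$. Since $\tau_l$ is the identity on $I_l$, we have $d_j(g_l)=d_j(g)$ for $p_l\le j\le q_l$, so $v_l(g)=v_l(g_l)$. Since $\tau_l$ is nondecreasing with values in $I_l$, Lemma~\ref{lem:variation} gives $\|g_l\|\le\beta_l$. Hence $|v_l(g)|\le\beta_l$.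

Choose in each finite set $I_l$ a chain at which $\beta_l$ is attained, and arrange the union of these chains in increasing order. Because $q_l+1\le p_{l+1}$, two of the intervals share at most an endpoint. So consecutive points of one chain stay consecutive in the union, and no pair of consecutive points belongs to two chains. Therefore $\sum_l\beta_l^p\le\|g\|^p\le1$, and H\"older's inequality gives $|\sum_lv_l(g)|\le\sum_l\beta_l\le L^{1-1/p}$. As $p<\infty$, we have $L^{1-1/p}/L\to0$, and Lemma~\ref{lem:shrinking} applies.
\end{proof}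

\begin{lemma}\label{lem:iso}
The spaces $\mathfrak J_p^*$ and $H$ are isomorphic.
\end{lemma}

\begin{proof}
First, $\mathfrak J_p^*=H\oplus\mathbb Ce_1^*$. By Lemma~\ref{lem:blocks}, every $\phi\in\mathfrak J_p^*$ is the limit of $P_n^*\phi=\sum_{i\le n}\phi(e_i)e_i^*$. Each $e_i^*=e_1^*-d_1-\dots-d_{i-1}$ lies in $H+\mathbb Ce_1^*$, which is closed as the sum of a closed and a finite-dimensional subspace. So $\mathfrak J_p^*=H+\mathbb Ce_1^*$. For $\phi$ in the span of the $d_j$, $\phi(s_k)=0$ for large $k$; as $\|s_k\|=1$, it follows that $\phi(s_k)\to0$ for all $\phi\in H$. But $e_1^*(s_k)=1$ for all $k$, so $e_1^*\notin H$.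

Second, $H$ is isometric to one of its hyperplanes. Let $Ug=(g(2),g(3),\dots)$ and $Wg=(g(1),g(1),g(2),\dots)$. These are resamplings along the admissible maps $k\mapsto k+1$ and $k\mapsto\max(k-1,1)$, hence contractions on $\mathfrak J_p$ by Lemma~\ref{lem:contractions}, and $UW=I$. Thus $W^*U^*=I$ and $\|\phi\|=\|W^*U^*\phi\|\le\|U^*\phi\|\le\|\phi\|$, so $U^*$ is an isometry. Since $U^*e_n^*=e_{n+1}^*$, we have $U^*d_n=d_{n+1}$, and $U^*$ maps $H$ onto $H_1=\overline{\operatorname{span}}\{d_n:n\ge2\}$. The closed subspace $H_1+\mathbb Cd_1$ contains every $d_n$, so it equals $H$, and the sum is direct because evaluation at $s_1$ vanishes on $H_1$ but not at $d_1$.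

The map $\phi+ce_1^*\mapsto U^*\phi+cd_1$ ($\phi\in H$, $c\in\mathbb C$) is therefore a linear bijection of $\mathfrak J_p^*$ onto $H$. It is bounded with bounded inverse, since the projections of both direct sums of closed subspaces are bounded.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
By Lemmas~\ref{lem:HR} and~\ref{lem:Hshrinking} and Theorem~\ref{thm:resampling}, $\mathcal A(H)$ is amenable. If $T:\mathfrak J_p^*\to H$ is the isomorphism of Lemma~\ref{lem:iso}, then $A\mapsto TAT^{-1}$ is an algebra isomorphism of $\mathcal A(\mathfrak J_p^*)$ onto $\mathcal A(H)$, bounded in both directions. Such an isomorphism matches Banach bimodules, continuous derivations and inner derivations of the two algebras, so $\mathcal A(\mathfrak J_p^*)$ is amenable.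
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG}
Ariel Blanco, Niels Groenbaek, \emph{Amenability of algebras of approximable operators}, arXiv:0804.1725 (2008).

\bibitem{Johnson}
B.~E. Johnson, \emph{Approximate diagonals and cohomology of certain annihilator Banach algebras}, Amer. J. Math. 94 (1972).

\end{thebibliography}
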